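
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[lemma]{Definition}
\newtheorem{example}[lemma]{Example}
\theoremstyle{remark}
\newtheorem{remark}[lemma]{Remark}

\title{The first Milnor fiber monodromy of subarrangements of Coxeter arrangements}


\begin{abstract}
Let $\mathcal A$ be a subarrangement, of rank at least $3$ and with $n$ hyperplanes, of an arbitrary Coxeter arrangement. We prove that the monodromy of the Milnor fiber of $\mathcal A$, acting on first homology, has characteristic polynomial $(t-1)^{n-1}\Phi_3(t)^{\beta_3(\mathcal A)}$, where $\beta_3(\mathcal A)\in\{0,1\}$ is the Betti--Aomoto number modulo $3$, and that $\beta_p(\mathcal A)=0$ for every prime $p\ne3$. This proves a conjecture stated in a survey of Macinic. We also show that, for subarrangements of Coxeter arrangements without components of type $H_3$ or $H_4$, the case $\beta_3(\mathcal A)=1$ occurs only for the reflection arrangements of type $A_3$ and $D_4$ (up to linear changes of coordinates and trivial factors), and that exactly $135$ subarrangements of rank $3$ of the $H_3$ arrangement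 have $\beta_3=1$.
\end{abstract}

\section{Introduction}

\subsection*{The question}
Let $\mathcal A$ be a central arrangement of $n$ hyperplanes in $\mathbb C^\ell$, with defining polynomial $Q=\prod_{H\in\mathcal A}\alpha_H$, where $\alpha_H$ is a linear form with kernel $H$. Its \emph{rank} is the codimension of $\bigcap_{H\in\mathcal A}H$. The \emph{Milnor fiber} is the affine hypersurface $F_{\mathcal A}=Q^{-1}(1)$. Since $Q$ is homogeneous of degree $n$, the monodromy is simply
\[
h\colon F_{\mathcal A}\to F_{\mathcal A},\qquad h(z)=e^{2\pi i/n}z .
\]
Let $\Delta_1^{\mathcal A}(t)=\det(t\cdot\mathrm{id}-h_*)$ be the characteristic polynomial of $h_*$ on $H_1(F_{\mathcal A},\mathbb C)$. As $h^n=1$, it is a product of cyclotomic polynomials $\Phi_k(t)$ with $k\mid n$. Which of them occur, how often, and can the exponents be read off from the combinatorics of $\mathcal A$?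

There are natural combinatorial candidates for these exponents. For a prime $p$ let $A^*_{\mathbb F_p}(\mathcal A)$ be the Orlik--Solomon algebra over $\mathbb F_p$, with generators $e_H$ of degree one, and let $\omega_1=\sum_{H}e_H$. Multiplication by $\omega_1$ has square zero, and one defines the \emph{Betti--Aomoto number}
\[
\beta_p(\mathcal A)=\dim_{\mathbb F_p}H^1\bigl(A^*_{\mathbb F_p}(\mathcal A),\ \omega_1\cdot\bigr).
\]
It depends only on which sets of hyperplanes meet in codimension two (Lemma~\ref{lem:local}), and it bounds from above the exponent of $\Phi_{p^s}$ in $\Delta_1^{\mathcal A}$ for every $s\ge1$ (Lemma~\ref{lem:modular}).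

For $n\ge2$ lines in $\mathbb C^2$ everything is explicit (Example~\ref{ex:rank2}). Every $\Phi_k$ with $1<k\mid n$ has exponent $n-2$, and $\beta_p=n-2$ if $p\mid n$ and $0$ otherwise. So for $2\le n\le5$ we have
\begin{equation}\tag{$*$}\label{eq:star}
\Delta_1^{\mathcal A}(t)=(t-1)^{n-1}\bigl(\Phi_2(t)\Phi_4(t)\bigr)^{\beta_2(\mathcal A)}\Phi_3(t)^{\beta_3(\mathcal A)}\Phi_5(t)^{\beta_5(\mathcal A)},
\end{equation}
while for $n=6$ this fails, because $\Phi_6$ occurs.

A \emph{Coxeter arrangement} is the complexified reflection arrangement of a finite real reflection group. In an irreducible Coxeter arrangement of rank at least $3$, at most five hyperplanes share a subspace of codimension two. So \eqref{eq:star} is the formula one would guess for subarrangements of rank at least $3$: only $k=2,3,4,5$ should matter, and each exponent should be as large as the modular bound permits. For \emph{graphic} arrangements, which are the subarrangements of Coxeter arrangements of type $B$ (forms among $x_i\pm x_j$ and $x_i$), formula \eqref{eq:star} in rank at least $3$ is a theorem of Macinic and Papadima. The survey \cite{Macinic} conjectures it for subarrangements of rank at least $3$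 of arbitrary Coxeter arrangements. We prove this conjecture in a sharper form. The proof does not use the result for graphic arrangements.

\subsection*{Results}

\begin{theorem}\label{thm:A}
Let $\mathcal A$ be a subarrangement of rank at least $3$, with $n$ hyperplanes, of an arbitrary (possibly reducible) Coxeter arrangement. Then $\beta_p(\mathcal A)=0$ for every prime $p\ne3$, $\beta_3(\mathcal A)\in\{0,1\}$, and
\[
\Delta_1^{\mathcal A}(t)=(t-1)^{n-1}\,\Phi_3(t)^{\beta_3(\mathcal A)} .
\]
In particular \eqref{eq:star} holds.
\end{theorem}

Thus in rank at least $3$ the factors $\Phi_2,\Phi_4,\Phi_5$ of \eqref{eq:star} never appear. The next theorem describes when $\Phi_3$ does, except in type $H_4$. A \emph{trivial factor} is a product with the empty arrangement of some $\mathbb C^r$.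

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(a)] Let $\mathcal A$ be as in Theorem~\ref{thm:A}, contained in a Coxeter arrangement without components of type $H_3$ or $H_4$. Then $\beta_3(\mathcal A)=1$ if and only if $\mathcal A$ is, up to a linear change of coordinates and a trivial factor, the reflection arrangement of type $A_3$ or $D_4$.
\item[(b)] Exactly $135$ subarrangements of rank $3$ of the $H_3$ arrangement have $\beta_3=1$: $125$ of them have $6$ planes and $10$ have $9$ planes.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:A} covers the rank-$4$ subarrangements of the $H_4$ arrangement, but we do not classify those with $\beta_3=1$.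

\subsection*{Outline}
Sections~\ref{sec:prelim} and~\ref{sec:upper} deal with general arrangements. They identify the exponents with dimensions $d_k$ of twisted cohomology groups, describe $\beta_p$ by conditions on codimension-two intersections, and give two upper bounds: the modular bound $d_{p^s}\le\beta_p$, and, in rank at least $3$, the vanishing $d_k=0$ when $k$ exceeds the size of every codimension-two flat. The lower bound is a geometric construction: an identity $Q_0+Q_1+Q_2=0$ between three products of the $\alpha_H$ maps the complement onto a projective line minus three points and pulls back a cohomology class. Section~\ref{sec:A3} shows this on six planes in $\mathbb C^3$. Section~\ref{sec:coxeter} lists the needed facts about Coxeter arrangements and encodes the $15$ mirrors of $H_3$ as the edges of the complete graph $K_6$. With these, Section~\ref{sec:not3} shows $\beta_p=0$ for $p\neq3$, and Section~\ref{sec:three} proves that $\beta_3\le1$ and that $\beta_3=1$ always produces an identity as above. Sections~\ref{sec:Ba} and~\ref{sec:Bb} prove Theorem~\ref{thm:B}.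

\section{Eigenspaces and Betti--Aomoto numbers}\label{sec:prelim}

\subsection{The exponents as twisted Betti numbers}
Let $M=\mathbb C^\ell\setminus\bigcup_{H\in\mathcal A}H$, $U=M/\mathbb C^*\subset\mathbb P^{\ell-1}$ and $G=\pi_1(M)$. The group $H_1(M,\mathbb Z)=\mathbb Z^n$ is free on the meridians of the hyperplanes. Let $\deg\colon G\to\mathbb Z$ send every meridian to $1$; equivalently, $\deg$ counts how often $Q$ winds around $0$. For $\zeta\in\mathbb C^*$ let $L_\zeta$ be the rank one local system on $M$ with monodromy $\zeta$ around every hyperplane. The loop $\theta\mapsto e^{i\theta}z$, $0\le\theta\le2\pi$, has degree $n$ and generates the kernel of $\pi_1(M)\to\pi_1(U)$, so $L_\zeta$ descends to $U$ if $\zeta^n=1$.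

Every point of $U$ is represented by a point of $F_{\mathcal A}$, unique up to $n$-th roots of unity. So $F_{\mathcal A}\to U$ is an $n$-fold cyclic cover with deck group $\langle h\rangle$. The image in $U$ of a loop $z(t)$ in $M$ of degree $j$ lifts to the path $z(t)/Q(z(t))^{1/n}$, whose endpoint differs from its starting point by the factor $e^{-2\pi i j/n}$. Hence all meridians act by the same generator of $\langle h\rangle$, the space $F_{\mathcal A}$ is connected, and
\[
H^1(F_{\mathcal A},\mathbb C)=\bigoplus_{\zeta^n=1}H^1(U,L_\zeta)
\]
is the decomposition into eigenspaces of the monodromy. The dimension of $H^1(U,L_\zeta)$ depends only on the order of $\zeta$, by Galois conjugation over $\mathbb Q$, and $\dim H^1(U,\mathbb C)=n-1$. Therefore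
\begin{equation}\label{eq:Delta}
\Delta_1^{\mathcal A}(t)=(t-1)^{n-1}\prod_{1<k\mid n}\Phi_k(t)^{d_k},\qquad d_k=\dim H^1(U,L_\zeta),\quad \zeta\text{ of order }k.
\end{equation}
We put $d_k=0$ if $k\nmid n$. Since $M\cong U\times\mathbb C^*$ and $H^0(U,L_\zeta)=0$ for $\zeta\neq1$, the K\"unneth formula gives
\begin{equation}\label{eq:dk}
d_k=\dim H^1(M,L_\zeta)=\dim H^1(G,\mathbb C_\zeta)\qquad(1<k\mid n),
\end{equation}
where $g\in G$ acts on $\mathbb C_\zeta=\mathbb C$ by $\zeta^{\deg g}$. (Replacing $\zeta$ by $\zeta^{-1}$ changes nothing.)

\subsection{Flats and the local description of $\beta_p$}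
A \emph{rank-$r$ flat} of $\mathcal A$ is a set $\mathcal A_Y=\{H\in\mathcal A: H\supseteq Y\}$, where $Y$ is an intersection of hyperplanes of $\mathcal A$ with codimension $r$. Any two hyperplanes $H,H'$ lie in a unique rank-2 flat, the one with $Y=H\cap H'$; we call it the flat of $H$ and $H'$. We call hyperplanes independent if their forms are. Let
\[
Z_p(\mathcal A)=\Bigl\{a\in\mathbb F_p^{\mathcal A}:\ \omega_1\cdot\sum_{H}a_He_H=0\Bigr\}.
\]

\begin{lemma}\label{lem:local}
A vector $a\in\mathbb F_p^{\mathcal A}$ lies in $Z_p(\mathcal A)$ if and only if for every rank-2 flat $X$:
\begin{itemize}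
\item if $p\nmid|X|$, then $a$ is constant on $X$;
\item if $p\mid|X|$, then $\sum_{H\in X}a_H=0$.
\end{itemize}
Moreover $\beta_p(\mathcal A)=\dim Z_p(\mathcal A)-1$. So $\beta_p(\mathcal A)=0$ if and only if all elements of $Z_p(\mathcal A)$ are constant.
\end{lemma}

\begin{proof}
The Orlik--Solomon relations of degree two come from triples of hyperplanes in a common rank-2 flat. Hence $A^2=\bigoplus_XA^2_X$ over the rank-2 flats $X$. If $X=\{1,\dots,m\}$, then $A^2_X$ has basis $e_1e_j$ $(2\le j\le m)$, and $e_ie_j=e_1e_j-e_1e_i$ for all $i,j\in X$. With $s=\sum_{i\in X}a_i$, the component of $\omega_1\cdot\sum a_He_H$ in $A_X^2$ is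
\[
\sum_{i,j\in X}a_je_ie_j=\sum_{i,j\in X}a_j(e_1e_j-e_1e_i)=\sum_{j=2}^m(ma_j-s)\,e_1e_j .
\]
It vanishes if and only if $ma_j=s$ for $2\le j\le m$. Summing over these $j$ gives $m(s-a_1)=(m-1)s$, that is, $ma_1=s$ as well. If $p\mid m$ the condition says $s=0$; if $p\nmid m$ it says that $a$ is constant on $X$. Finally, $\omega_1\neq0$ spans the image of $A^0$ in $A^1$, so $\beta_p=\dim Z_p-1$, and the constant vectors lie in $Z_p$.
\end{proof}

In particular \emph{a rank-2 flat of size $2$ forces $a_H=a_{H'}$ for every $p$}. For $p=2$ this is the condition $a_H+a_{H'}=0$.

\begin{example}[Rank two]\label{ex:rank2}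
Let $\mathcal A$ be $n\ge2$ lines in $\mathbb C^2$. Then $U$ is $\mathbb P^1$ minus $n$ points, with Euler characteristic $2-n$. For $\zeta^n=1$, $\zeta\ne1$, we have $H^0(U,L_\zeta)=H^2(U,L_\zeta)=0$, so $d_k=n-2$ for all $1<k\mid n$. The only rank-2 flat is $\mathcal A$ itself, so Lemma~\ref{lem:local} gives $\beta_p=n-2$ if $p\mid n$ and $\beta_p=0$ otherwise. Hence \eqref{eq:star} holds for $2\le n\le5$. For $n=6$ it fails, since $d_6=4$. The dihedral arrangement with six lines is a Coxeter arrangement of this kind, so the hypothesis on the rank cannot be dropped.
\end{example}

In higher rank the conditions from different flats interact. Two simple consequences will be used throughout.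

\begin{lemma}\label{lem:rank3}
\begin{enumerate}
\item[(i)] If $a\in Z_p(\mathcal A)$, then $a|_{\mathcal A_Y}\in Z_p(\mathcal A_Y)$ for every flat $\mathcal A_Y$.
\item[(ii)] If $\operatorname{rank}\mathcal A\ge3$ and $\beta_p(\mathcal A_Y)=0$ for all rank-3 flats $\mathcal A_Y$, then $\beta_p(\mathcal A)=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The rank-2 flats of $\mathcal A_Y$ are rank-2 flats of $\mathcal A$.
(ii) Let $a\in Z_p(\mathcal A)$ and $H\ne H'$. As the rank is at least $3$, there is $H''$ such that $H,H',H''$ are independent. Put $Y=H\cap H'\cap H''$. By (i), $a$ is constant on $\mathcal A_Y$, so $a_H=a_{H'}$.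
\end{proof}

We call $\mathcal A$ \emph{decomposable} if $\mathcal A=\mathcal A'\sqcup\mathcal A''$ with both parts nonempty and $\operatorname{rank}\mathcal A=\operatorname{rank}\mathcal A'+\operatorname{rank}\mathcal A''$.

\begin{lemma}\label{lem:decomp}
If $\mathcal A$ is decomposable, then $\beta_p(\mathcal A)=0$ for all $p$ and $d_k=0$ for all $k>1$.
\end{lemma}

\begin{proof}
The span of the forms of $\mathcal A'$ and the span of the forms of $\mathcal A''$ meet only in $0$. So for $H'\in\mathcal A'$, $H''\in\mathcal A''$ no further hyperplane of $\mathcal A$ contains $H'\cap H''$, and $\{H',H''\}$ is a flat of size $2$. Hence every $a\in Z_p(\mathcal A)$ satisfies $a_{H'}=a_{H''}$ for all such pairs, and $a$ is constant. In suitable coordinates $M=M'\times M''$ and $L_\zeta=L'_\zeta\boxtimes L''_\zeta$. For $\zeta\ne1$ both factors are nontrivial, so both groups $H^0$ vanish and $H^1(M,L_\zeta)=0$ by K\"unneth. Now use \eqref{eq:dk}.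
\end{proof}

\section{Two upper bounds}\label{sec:upper}

The first bound is known (Cohen--Orlik \cite{CO}, Papadima--Suciu \cite{PS}); we include a proof. The idea is that $\zeta$ of order $p^s$ is congruent to $1$ modulo a prime above $p$. So a twisted cocycle reduces to an ordinary class in $H^1(M,\mathbb F_p)$, and the next coefficient in the expansion shows that this class is killed by $\omega_1$.

\begin{lemma}\label{lem:modular}
For every prime $p$ and every $s\ge1$ we have $d_{p^s}\le\beta_p(\mathcal A)$.
\end{lemma}

\begin{proof}
We may assume $p^s\mid n$. Let $\zeta$ have order $p^s$, $K=\mathbb Q(\zeta)$, $\chi(g)=\zeta^{\deg g}$ and $\pi=\zeta-1$. Since $\Phi_{p^s}(1)=p$, we have $\mathbb Z[\zeta]/(\pi)=\mathbb F_p$. Let $R$ be the localization of $\mathbb Z[\zeta]$ at $(\pi)$, a discrete valuation ring with residue field $\mathbb F_p$. Let $Z^1$ be the $R$-module of crossed homomorphisms $\theta\colon G\to R$,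
\[
\theta(gh)=\theta(g)+\chi(g)\theta(h).
\]
A crossed homomorphism is determined by its values on a finite generating set of $G$, so $Z^1$ is finitely generated and torsion free, hence free. Every crossed homomorphism $G\to K$ becomes $R$-valued after multiplication by a nonzero element of $R$. So the rank of $Z^1$ is the dimension over $K$ of the space of crossed homomorphisms $G\to K$. As $\chi\ne1$, the coboundaries $g\mapsto(\chi(g)-1)c$ form a line, and by \eqref{eq:dk} the rank of $Z^1$ is $d_{p^s}+1$.

Since $\chi\equiv1$ modulo $\pi$, the reduction $\bar\theta$ of $\theta\in Z^1$ is a homomorphism $G\to\mathbb F_p$. If $\bar\theta=0$, then $\theta/\pi\in Z^1$. So reduction embeds $Z^1/\pi Z^1\cong\mathbb F_p^{\,d_{p^s}+1}$ into $\operatorname{Hom}(G,\mathbb F_p)=H^1(M,\mathbb F_p)$.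

It remains to show that $\bar\theta$ corresponds to an element of $Z_p(\mathcal A)$. Since $G^{\mathrm{ab}}=\mathbb Z^n$ is free, there is a homomorphism $\Theta\colon G\to\mathbb Z$ lifting $\bar\theta$. Then $\theta-\Theta$ has values in $\pi R$; let $\theta_1\colon G\to\mathbb F_p$ be $(\theta-\Theta)/\pi$ reduced modulo $\pi$. We have
\[
(\theta-\Theta)(gh)-(\theta-\Theta)(g)-(\theta-\Theta)(h)=(\chi(g)-1)\,\theta(h),
\]
and $(\zeta^j-1)/(\zeta-1)\equiv j$ modulo $\pi$ for all $j\in\mathbb Z$. Dividing by $\pi$ and reducing gives
\[
\theta_1(gh)-\theta_1(g)-\theta_1(h)=\deg(g)\,\bar\theta(h).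
\]
The right side is the cocycle representing $\deg\cup\bar\theta$, and the left side is a coboundary up to sign. So $\deg\cup\bar\theta=0$ in $H^2(G,\mathbb F_p)$, hence in $H^2(M,\mathbb F_p)$. Under the Orlik--Solomon isomorphism $H^*(M,\mathbb F_p)\cong A^*_{\mathbb F_p}(\mathcal A)$ the class $\deg$ corresponds to $\omega_1$, so $\bar\theta\in Z_p(\mathcal A)$. Therefore $d_{p^s}+1\le\dim Z_p(\mathcal A)=\beta_p(\mathcal A)+1$.
\end{proof}

The modular bound says nothing when $k$ is not a prime power. Large $k$ are excluded by a vanishing theorem. Recall that an \emph{edge} of a projective arrangement is a nonempty intersection of its hyperplanes, and that an edge is \emph{dense} if the hyperplanes containing it form an arrangement that is not decomposable. Theorem~1 of Cohen, Dimca and Orlik \cite{CDO} states the following. Let $N$ be the complement of a hyperplane arrangement in $\mathbb P^r$ and $L$ a local system on $N$. Suppose that there is a hyperplane $H$ of the arrangement such that for every dense edge $X\subseteq H$ the monodromy operator $T_X$ of $L$ does not have eigenvalue $1$. Then $H^q(N,L)=0$ for $q\neq r$. For $L$ of rank one, $T_X$ is the product of the monodromies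 around the hyperplanes containing $X$.

\begin{lemma}\label{lem:large}
Let $\operatorname{rank}\mathcal A\ge3$ and let $k$ be larger than the size of every rank-2 flat of $\mathcal A$. Then $d_k=0$.
\end{lemma}

\begin{proof}
We may assume $k\mid n$; let $\zeta$ have order $k$. For a generic plane $\mathbb P^2\cong P\subseteq\mathbb P^{\ell-1}$ the Zariski--Lefschetz theorem gives $\pi_1(U\cap P)\cong\pi_1(U)$, so $H^1(U,L_\zeta)=H^1(U\cap P,L_\zeta)$. The set $U\cap P$ is the complement of $n$ distinct lines in $P$. By genericity, $P$ misses the projective subspaces of codimension at least three that are intersections of hyperplanes of $\mathcal A$, and meets those of codimension two in one point each. (If $\ell=3$, then $P=\mathbb P^2$, and an intersection of codimension three in $\mathbb C^3$ is empty in $\mathbb P^2$.) So the multiple points of the line arrangement correspond to the rank-2 flats $X$ of $\mathcal A$, with multiplicity $|X|$.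

Apply the theorem with $r=2$ and any line of the arrangement. The dense edges in it are the line itself, with monodromy $\zeta\neq1$, and its points of multiplicity $|X|\ge3$, with monodromy $\zeta^{|X|}$. The latter is not $1$ because $0<|X|<k$. Hence $H^1(U\cap P,L_\zeta)=0$.
\end{proof}

\section{The smallest case: six planes}\label{sec:A3}

The lower bound for $d_3$ comes from the following observation.

\begin{lemma}\label{lem:pencil}
Let $\mathcal A=\mathcal A_0\sqcup\mathcal A_1\sqcup\mathcal A_2$ with three nonempty classes of equal size $m$. Suppose that the products $Q_i$ of the forms defining the hyperplanes of $\mathcal A_i$, suitably scaled, satisfy $Q_0+Q_1+Q_2=0$. Let $S=\mathbb C\setminus\{0,1\}$. Then $f=-Q_0/Q_1$ is a map $M\to S$. If it has a continuous section $\sigma\colon S\to M$, then $d_3\ge1$.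
\end{lemma}

\begin{proof}
On $M$ we have $f\ne0$ and $f-1=-(Q_0+Q_1)/Q_1=Q_2/Q_1\neq0$. Let $\zeta$ have order $3$, and let $L'$ be the local system on $S$ with monodromy $\zeta$ around $0$ and around $1$. Around $\infty$ its monodromy is $\zeta^{-2}=\zeta$. The functions $f$, $f-1$, $1/f$ vanish to first order along the hyperplanes of $\mathcal A_0,\mathcal A_2,\mathcal A_1$ respectively. So $f$ carries their meridians to loops going once around $0,1,\infty$, and $f^*L'=L_\zeta$. From $f\sigma=\mathrm{id}_S$ we get $\sigma^*f^*=\mathrm{id}$ on $H^1(S,L')$, so $f^*\colon H^1(S,L')\to H^1(M,L_\zeta)$ is injective. As $S$ is homotopy equivalent to a wedge of two circles and $L'$ is nontrivial, $H^0(S,L')=H^2(S,L')=0$ and $\dim H^1(S,L')=-\chi(S)=1$. Since $3\mid n=3m$, \eqref{eq:dk} gives $d_3\ge1$.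
\end{proof}

The monodromy at $\infty$ equals the two others because $\zeta^3=1$; this is where the order $3$ enters.

Now let $\mathcal A$ be the reflection arrangement of type $A_3=D_3$, the six planes
\[
x\pm y=0,\qquad y\pm z=0,\qquad z\pm x=0
\]
in $\mathbb C^3$. Two forms with the same pair of variables give a flat of size $2$. Two forms with different pairs span exactly one further form, which has the third pair. So there are three flats of size $2$ and four of size $3$. By Lemma~\ref{lem:local}, an element of $Z_p$ takes one value on each pair $x\pm y$, $y\pm z$, $z\pm x$; call these values $a_0,a_1,a_2$. For $p\ne3$ the flats of size $3$ force $a_0=a_1=a_2$, so $\beta_p=0$. For $p=3$ each of them gives the single condition $a_0+a_1+a_2=0$, so $\dim Z_3=2$ and $\beta_3=1$. A nonconstant solution is $(0,1,2)$. It colors the planes with three colors, and each flat of size $3$ contains every color once.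

The products of the forms of each color satisfy
\[
(x^2-y^2)+(y^2-z^2)+(z^2-x^2)=0,
\]
so Lemma~\ref{lem:pencil} applies to $f=-(x^2-y^2)/(y^2-z^2)$ once we have a section. Near $(1,1,1)$ the numbers $x^2-y^2$ and $y^2-z^2$ can be prescribed freely. For $s\in S$ put $t=\frac1{2(1+|s|)}$ and
\[
\sigma(s)=\bigl(\sqrt{1+t-st},\ \sqrt{1+t},\ 1\bigr)
\]
with principal square roots; this is possible because $|t|+|st|=\frac12$. Then $y^2-z^2=t$, $x^2-y^2=-st$ and $z^2-x^2=t(s-1)$ are nonzero, and $f(\sigma(s))=s$. So $d_3\ge1$, and $d_3\le\beta_3=1$ by Lemma~\ref{lem:modular}. Moreover $d_2\le\beta_2=0$, and $d_6=0$ by Lemma~\ref{lem:large}. Altogether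
\[
\Delta_1^{\mathcal A}(t)=(t-1)^5\,\Phi_3(t).
\]

In this example the coloring came from Lemma~\ref{lem:local}, but the algebraic identity was found by inspection. In general there will be no identity at hand, and the main point of Section~\ref{sec:three} is that the coloring produces one.

\section{Coxeter arrangements}\label{sec:coxeter}

\subsection{Reduction and flats}
Suppose that $\mathcal A$ lies in a reducible Coxeter arrangement. The forms of different components span independent spaces. So either $\mathcal A$ meets two components and is decomposable, and Theorem~\ref{thm:A} follows from Lemma~\ref{lem:decomp} and \eqref{eq:Delta}, or it lies in one component. \emph{From now on, unless we speak of arbitrary arrangements, $\mathcal A$ is a subarrangement of rank at least $3$ of the arrangement of an irreducible finite Coxeter group $W$}; then $W$ has rank at least $3$.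

By the classification, the labels $m(s,t)$ of $W$ are in $\{2,3,4,5\}$. The pointwise stabilizer of a subspace is a parabolic subgroup, conjugate to a standard one. So the mirrors of $W$ containing a given codimension-$r$ intersection of mirrors form the reflection arrangement of a parabolic subgroup of rank $r$. For $r=2$ this group is of type $I_2(m)$, where $m$ is one of the labels $m(s,t)$ and $I_2(2)=A_1^2$, and it has $m$ mirrors. For $r=3$ its type is $A_1^3$, $A_1\times I_2(m)$ with $m\in\{3,4,5\}$, or one of the irreducible types $A_3,B_3,H_3$. Intersecting with $\mathcal A$ we obtain: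
\begin{enumerate}
\item[(F2)] Every rank-2 flat of $\mathcal A$ has size in $\{2,3,4,5\}$.
\item[(F3)] Every rank-3 flat of $\mathcal A$ is decomposable or, up to a linear change of coordinates and a trivial factor, a rank-3 subarrangement of the reflection arrangement of type $B_3$ or $H_3$. It has at most $15$ hyperplanes.
\end{enumerate}
In (F3), a rank-3 subarrangement of $A_1^3$ or of $A_1\times I_2(m)$ contains the mirror of an $A_1$ factor and a rank-2 part of the rest, so it is decomposable. The arrangement $A_3=D_3$ of Section~\ref{sec:A3} is contained in $B_3$. The numbers of mirrors of $A_3,B_3,H_3$ are $6,9,15$.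

We denote hyperplanes by their forms. The $B_3$ arrangement consists of $x_i$ and $x_i\pm x_j$ $(1\le i<j\le3)$. Its rank-2 flats are
\begin{itemize}
\item three of size $4$: $\{x_i,\,x_j,\,x_i+x_j,\,x_i-x_j\}$;
\item four of size $3$: the planes $x_i\pm x_j$ containing one of the four lines spanned by $(1,\pm1,\pm1)$;
\item six of size $2$: $\{x_k,\ x_i\pm x_j\}$ with $\{i,j,k\}=\{1,2,3\}$ and one choice of sign.
\end{itemize}
They account for $3\cdot6+4\cdot3+6=36=\binom92$ pairs, so the list is complete.

\subsection{The mirrors of $H_3$ as edges of $K_6$}\label{sec:K6}
Let $1,\dots,6$ denote the six axes through opposite vertices of the icosahedron with vertices $(0,\pm1,\pm\varphi)$ and their cyclic permutations, where $\varphi$ is the golden ratio. The $15$ mirrors of $H_3$ are conjugate, and $x_1=0$ is one of them. It contains exactly two of the axes, those through $(0,1,\pm\varphi)$. So every mirror contains exactly two axes, and is the plane they span. There are $15$ pairs of axes, so mirrors correspond bijectively to the edges of the complete graph $K_6$ on the vertices $1,\dots,6$.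

Two mirrors whose edges share the vertex $v$ meet in the axis $v$; the corresponding flat is the star of $v$, of size $5$. Two mirrors with disjoint edges meet in a line that is not one of the six axes. Any two mirrors containing this line again have disjoint edges, so the flat consists of pairwise disjoint edges and has size $2$ or $3$.

A subarrangement of $H_3$ is thus a graph on six vertices, whose rank-2 flats are as follows. A vertex of degree $d\ge2$ gives a flat of size $d$, its star, and two disjoint edges lie in a flat of size $2$ or $3$ consisting of disjoint edges. If the rank is $3$, the edges do not all contain one vertex.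

\section{The primes other than $3$}\label{sec:not3}

\begin{proposition}\label{prop:not3}
$\beta_p(\mathcal A)=0$ for every prime $p\ne3$.
\end{proposition}

\begin{proof}
If $p\ge7$, then $p$ divides no flat size by (F2). By Lemma~\ref{lem:local} every $a\in Z_p(\mathcal A)$ is constant on each rank-2 flat, hence constant, since any two hyperplanes lie in such a flat.

Let $p\in\{2,5\}$. By Lemma~\ref{lem:rank3}(ii), Lemma~\ref{lem:decomp} and (F3) it suffices to treat rank-3 subarrangements $\mathcal B$ of $B_3$ and of $H_3$. Suppose that $a\in Z_p(\mathcal B)$ is not constant. Then $a$ is nonconstant on some rank-2 flat, whose size is divisible by $p$ and is not $2$. The rank hypothesis supplies a plane outside this flat, and this plane ties the values on the flat together.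

\smallskip
\emph{$B_3$, $p=5$.} No flat has size $5$. Contradiction.

\smallskip
\emph{$B_3$, $p=2$.} Flats of size $2$ and $3$ force constancy. So $\mathcal B$ contains a full flat of size $4$ of $B_3$ on which $a$ is not constant, say $\{x_1,x_2,x_1\pm x_2\}$, and the sum of $a$ over it is $0$.

(i) Suppose that $\mathcal B$ contains some $x_i\pm x_3$ with $i\in\{1,2\}$. Exchanging $x_1,x_2$ and changing signs of coordinates preserve the flat, so we may assume that $H=x_1+x_3$ lies in $\mathcal B$. In $B_3$ the planes $H$ and $x_2$ form a flat of size $2$, and $H$ lies with $x_1+x_2$ and with $x_1-x_2$ in the flats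
\[
\{x_1+x_3,\ x_1+x_2,\ x_2-x_3\},\qquad\{x_1+x_3,\ x_1-x_2,\ x_2+x_3\}
\]
of size $3$. Their intersections with $\mathcal B$ have size $2$ or $3$, so $a(x_2)=a(x_1+x_2)=a(x_1-x_2)=a(H)=:c$. The sum condition gives $a(x_1)=-3c=c$, so $a$ is constant on the flat of size $4$. Contradiction.

(ii) Otherwise, since the rank is $3$, $\mathcal B=\{x_1,x_2,x_1\pm x_2,x_3\}$. Here $x_3$ forms a flat of size $2$ with each of the other four planes, so $a$ is constant. Contradiction.

\smallskip
\emph{$H_3$, $p=2$.} Disjoint edges have equal values, because they lie in a flat of size $2$ or $3$. Edges at a vertex of degree $2$, $3$ or $5$ have equal values. So two edges with different values share a vertex of degree exactly $4$. Let $v$ be such a vertex with $a$ nonconstant on its star, and let $1,\dots,5$ be the other vertices. The sum over the star is $0$, so two of its four edges have value $0$ and two have value $1$, say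
\[
a(v1)=a(v2)=0,\qquad a(v3)=a(v4)=1,\qquad v5\notin\mathcal B .
\]
An edge of $\mathcal B$ not through $v$ with value $0$ must meet both $v3$ and $v4$, so it is $34$. One with value $1$ must be $12$. As the rank is $3$, one of these two edges is in $\mathcal B$. After replacing $a$ by $a+1$ and relabeling if necessary, $34\in\mathcal B$ with value $0$. The edges $3v$ and $34$ have different values, so vertex $3$ has degree $4$. But the edges of $\mathcal B$ off $v$ are among $12,34$, so the only edges of $\mathcal B$ at $3$ are $3v$ and $34$. Contradiction.

\smallskip
\emph{$H_3$, $p=5$.} Disjoint edges have equal values, and so have edges at a vertex of degree $2$, $3$ or $4$. So there is a vertex $v$ of degree $5$ with $a$ nonconstant on its star, and the sum over the star is $0$. As the rank is $3$, there is an edge of $\mathcal B$ off $v$, say $12$, where again $1,\dots,5$ are the other vertices. It is disjoint from $v3,v4,v5$, so $a(v3)=a(v4)=a(v5)=a(12)=:c$. If vertex $1$ has degree less than $5$, then $a(v1)=a(12)=c$, and the sum condition gives $a(v2)=-4c=c$. If vertex $1$ has degree $5$, then $13\in\mathcal B$ is disjoint from $v2$ and $v4$, so $a(v2)=a(13)=a(v4)=c$, and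 $a(v1)=-4c=c$. In both cases $a$ is constant on the star of $v$. Contradiction.
\end{proof}

\section{The prime $3$}\label{sec:three}

\subsection{Nets}
The coloring found in Section~\ref{sec:A3} is an instance of the following notion, which makes sense for arbitrary arrangements.

\begin{definition}
A \emph{net} on an arrangement is a partition into three nonempty classes (\emph{colors}) $\mathcal A_0,\mathcal A_1,\mathcal A_2$ such that any two hyperplanes of different colors lie in a rank-2 flat consisting of exactly three hyperplanes, one of each color. Such flats are called \emph{rainbow}.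
\end{definition}

Let a net on an arbitrary arrangement be given. Four facts follow directly from the definition.
\begin{enumerate}
\item[(N1)] Every rank-2 flat that is not rainbow is monochromatic, since a flat with two colors is the flat of two hyperplanes of different colors.
\item[(N2)] Fix $H$. For $K$ of another color let $K'$ be the third element of the flat of $H$ and $K$. Then $K\mapsto K'$ is a bijection between the two classes not containing $H$; its inverse is given by the same rule. So all classes have the same size $m$, the \emph{order} of the net, and $n=3m$.
\item[(N3)] Each hyperplane lies in exactly $m$ rainbow flats, and there are $m^2$ of them in all, one for each pair in $\mathcal A_0\times\mathcal A_1$.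
\item[(N4)] If $H\ne H'$ have the same color and $K$ has another color, then $H,H',K$ are independent, because the flat of $H$ and $K$ contains only one hyperplane of the color of $H$. For $m=1$ the arrangement is a single rainbow flat, of rank $2$. Hence $m\ge2$ if and only if the rank is at least $3$.
\end{enumerate}

\begin{lemma}\label{lem:net}
Let $\mathcal A$ be as in Section~\ref{sec:coxeter}. A nonconstant $a\in\mathbb F_3^{\mathcal A}$ lies in $Z_3(\mathcal A)$ if and only if its level sets $\mathcal A_i=a^{-1}(i)$ form a net.
\end{lemma}

\begin{proof}
By (F2) the only flat size divisible by $3$ is $3$. So $a\in Z_3(\mathcal A)$ means that $a$ is constant on flats of size $2,4,5$, and that its three values on a flat of size $3$ have sum $0$, that is, are all equal or all different. If $a\in Z_3(\mathcal A)$ is nonconstant, two hyperplanes with different values must therefore lie in a flat of size $3$ with all three values, and in particular all level sets are nonempty. Conversely, let the level sets form a net. On a rainbow flat $a$ has the values $0,1,2$, with sum $0$. On any other flat it is constant by (N1), and this satisfies the condition of Lemma~\ref{lem:local} whatever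 the size of the flat.
\end{proof}

\subsection{From nets to pencils}

\begin{proposition}\label{prop:lower}
If an arbitrary arrangement $\mathcal A$ carries a net, then $d_3\ge1$.
\end{proposition}

\begin{proof}
Let $m$ be the order and $Q_i=\prod_{H\in\mathcal A_i}\alpha_H$, a form of degree $m$. We first show that
\begin{equation}\label{eq:pencil}
Q_0-\lambda Q_1=c\,Q_2\qquad\text{for some }\lambda,c\neq0 .
\end{equation}
The number $\lambda$ is found by restricting to one hyperplane of the third color; then we count zeros on the others.

Fix $H\in\mathcal A_2$. The subspaces $H\cap K$ with $K\in\mathcal A_0$ are $m$ distinct hyperplanes of $H$, as a rainbow flat has only one element of color $0$. They coincide with the subspaces $H\cap K'$, $K'\in\mathcal A_1$, since each rainbow flat through $H$ contains one element of each color. So $Q_0|_H$ and $Q_1|_H$ are nonzero products of the same $m$ linear forms up to scalars, and $Q_0|_H=\lambda Q_1|_H$ with $\lambda\ne0$. Put $P=Q_0-\lambda Q_1$; then $P|_H=0$. Let $H'\in\mathcal A_2$, $H'\neq H$. On the $m$ distinct hyperplanes of $H'$ that come from the rainbow flats through $H'$, both $Q_0$ and $Q_1$ vanish. Moreover $P$ vanishes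 on $H'\cap H$, which is different from all of these, as a rainbow flat has only one element of color $2$. So $P|_{H'}$, a form of degree $m$, is divisible by $m+1$ pairwise nonproportional linear forms. Hence $P|_{H'}=0$. Therefore $Q_2$ divides $P$, and $P=cQ_2$ by degrees. Here $c\ne0$, because $Q_0$ and $Q_1$ have different linear factors and are not proportional. This proves \eqref{eq:pencil}.

Rescaling $Q_1$ and $Q_2$ we get $Q_0+Q_1+Q_2=0$. By Lemma~\ref{lem:pencil} it suffices to find a continuous section of $f=-Q_0/Q_1\colon M\to S$. As in Section~\ref{sec:A3} we work near a point where three colors meet. Let $X$ be the codimension-two subspace of a rainbow flat, and let $x\in X$ lie on no hyperplane outside this flat. Near $x$, each of $Q_0$ and $Q_1$ is a nonvanishing function times a linear form, and the two linear forms are independent. So $y_0=-Q_0$ and $y_1=Q_1$ are part of a local coordinate system centered at $x$. We have $Q_2=y_0-y_1$, so near $x$ the set $M$ is given by $y_0y_1(y_0-y_1)\neq0$, and $f=y_0/y_1$. For small $\varepsilon>0$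
\[
\sigma(s)\colon\quad (y_0,y_1)=\frac{\varepsilon}{2(1+|s|)}\,(s,1),\quad\text{other coordinates }0,
\]
is a continuous section of $f$ over $S$.
\end{proof}

\subsection{At most one net}

We return to subarrangements of Coxeter arrangements.

\begin{proposition}\label{prop:atmost1}
$\beta_3(\mathcal A)\le1$.
\end{proposition}

\begin{proof}
Suppose that $1,a,b\in Z_3(\mathcal A)$ are linearly independent, and consider $c=(a,b)\colon\mathcal A\to\mathbb F_3^2$. Its image is not contained in an affine line. Three vectors of $\mathbb F_3^2$ with sum $0$ are all equal or form an affine line, for $u\neq v$ and $d=v-u$ imply $-u-v=u+2d$. So on each rank-2 flat $c$ is constant, or the flat has size $3$ and $c$ maps it bijectively onto an affine line.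

The plan is to find a rank-3 flat on which all nine values occur. The bound of (F3) then forces each value to occur only once, and the resulting arrangement cannot be real. Choose $H_1,H_2,H_3$ with noncollinear values. They do not lie in a common rank-2 flat, so they are independent. Let $Y=H_1\cap H_2\cap H_3$ and $V=c(\mathcal A_Y)$. If $u\ne v$ are in $V$, then hyperplanes of $\mathcal A_Y$ with these values lie in a flat of size $3$, contained in $\mathcal A_Y$, and so
\begin{equation}\label{eq:third}
u,v\in V,\ u\ne v\quad\Longrightarrow\quad -u-v\in V .
\end{equation}
Adding a constant to $c$ we may assume $0\in V$. Applying \eqref{eq:third} to $0$ and $u$ gives $-u\in V$ for $0\ne u\in V$. For $u\neq v$ in $V$, applying it to $-u$ and $-v$ gives $u+v\in V$; and $u+u=-u\in V$. So $V$ is a subgroup. It is not contained in a line, so $V=\mathbb F_3^2$.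

Let $\{u,v,w\}$ be an affine line and $H\in\mathcal A_Y$ with $c(H)=w$. As in (N2), sending $K$ to the third element of the flat of $H$ and $K$ is a bijection from the hyperplanes of $\mathcal A_Y$ with value $u$ to those with value $v$. So all nine values are taken equally often, say $r$ times, and $9r=|\mathcal A_Y|\le15$ by (F3). Hence $r=1$. Then any two hyperplanes of $\mathcal A_Y$ have different values and lie in a flat of size exactly $3$. So $\mathcal A_Y$ is the complexification of a real arrangement of rank $3$ without rank-2 flats of size $2$. This contradicts the dual Sylvester--Gallai theorem: finitely many lines in $\mathbb P^2(\mathbb R)$, at least two and not all through one point, have a point lying on exactly two of them.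
\end{proof}

\begin{remark}
The real structure is essential here. Let $\omega=e^{2\pi i/3}$ and consider the nine planes $x-\omega^iy$, $y-\omega^jz$, $z-\omega^kx$ in $\mathbb C^3$. Three planes of one of these families form a flat, and $x-\omega^iy$, $y-\omega^jz$ lie in a flat with exactly one further plane, $z-\omega^kx$ with $i+j+k=0$ in $\mathbb F_3$. So all rank-2 flats have size $3$. Writing the planes as points $(0,i),(1,j),(2,k)$ of $\mathbb F_3^2$, the flats become the $12$ affine lines. The constant $1$ and the two coordinate functions lie in $Z_3$, so $\beta_3\ge2$.
\end{remark}

\subsection{Proof of Theorem~\ref{thm:A}}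
We are in the irreducible setting of Section~\ref{sec:coxeter}. By Proposition~\ref{prop:not3}, $\beta_p(\mathcal A)=0$ for all $p\neq3$, and Lemma~\ref{lem:modular} gives $d_2=d_4=d_5=0$. By (F2) and Lemma~\ref{lem:large}, $d_k=0$ for $k\ge6$. By Proposition~\ref{prop:atmost1}, $\beta_3\in\{0,1\}$, and $d_3\le\beta_3$ by Lemma~\ref{lem:modular}. If $\beta_3=1$, then $Z_3(\mathcal A)$ contains a nonconstant element, Lemma~\ref{lem:net} gives a net, and Proposition~\ref{prop:lower} gives $d_3\ge1$. So $d_3=\beta_3$ in all cases, and \eqref{eq:Delta} becomes
\[
\Delta_1^{\mathcal A}=(t-1)^{n-1}\Phi_3^{\beta_3}=(t-1)^{n-1}(\Phi_2\Phi_4)^{\beta_2}\,\Phi_3^{\beta_3}\,\Phi_5^{\beta_5}. \tag*{$\blacksquare$}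
\]

\section{Nets outside the types $H_3$ and $H_4$}\label{sec:Ba}

In the remaining sections we prove Theorem~\ref{thm:B}. Decomposable arrangements have $\beta_3=0$ by Lemma~\ref{lem:decomp}. In the irreducible setting of Section~\ref{sec:coxeter}, Lemma~\ref{lem:net} and Proposition~\ref{prop:atmost1} give
\[
\beta_3(\mathcal A)=1\quad\Longleftrightarrow\quad\mathcal A\text{ carries a net},
\]
and by (N4) the order $m$ of a net is at least $2$.

For part (a) note that $\beta_3$ does not change under linear changes of coordinates and trivial factors. So the ``if'' direction says that $\beta_3=1$ for $A_3$ and $D_4$; this is shown in Section~\ref{sec:exist}. For the ``only if'' direction we may assume that $\mathcal A$ is not decomposable. Then $\mathcal A$ lies in one component, and we let its group $W$ be of a type other than $H_3,H_4$. All labels are at most $4$, and the rank-3 flats in (F3) are decomposable or contained in $B_3$.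

\subsection{Existence}\label{sec:exist}
Color the twelve hyperplanes $x_i\pm x_j$ $(1\le i<j\le4)$ of $D_4$ by the partition
\[
12|34,\qquad 13|24,\qquad 14|23
\]
to which $\{i,j\}$ belongs. Two forms whose index pairs share exactly one index span one further form $x_i\pm x_k$, and the resulting flat of size $3$ has index pairs $ij,jk,ik$, hence one hyperplane of each color. Two forms whose index pairs are equal or disjoint have the same color. So this is a net, of order $4$. Restricting it to indices at most $3$ gives the net of order $2$ on $A_3=D_3$ from Section~\ref{sec:A3}.

\subsection{Rank-3 flats have order two}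
Let $\mathcal A$ carry a net. A net is a Latin square: rows are the hyperplanes of color $0$, columns those of color $1$, and the entry is the third element of the flat. To restrict this Latin square we look at rank-3 flats. Let $H\neq H'$ have the same color and $K$ another color. By (N4) they are independent; let $Y=H\cap H'\cap K$. By Lemma~\ref{lem:rank3}(i) and Lemma~\ref{lem:net}, the coloring restricts to a net on $\mathcal A_Y$, of some order $m_Y$, and $m_Y\ge2$ by (N4).

\begin{lemma}\label{lem:order2}
$m_Y=2$.
\end{lemma}

\begin{proof}
Since $\beta_3(\mathcal A_Y)\ne0$, Lemma~\ref{lem:decomp} shows that $\mathcal A_Y$ is not decomposable. So it lies in a $B_3$ arrangement and $3m_Y\le9$. If $m_Y=3$, then $\mathcal A_Y=B_3$. By (N1) its three flats of size $4$ are monochromatic. They cover all planes, and any two of them share a plane $x_i$, so there is only one color. Contradiction.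
\end{proof}

\subsection{The Latin square is an elementary abelian $2$-group}
For $K\in\mathcal A_1$ let $c_K\colon\mathcal A_0\to\mathcal A_2$ be the bijection of (N2): $c_K(H)$ is the third element of the flat of $H$ and $K$.

\begin{lemma}\label{lem:invol}
For $K\neq K'$ in $\mathcal A_1$ the permutation $\tau=c_{K'}^{-1}c_K$ of $\mathcal A_0$ is a fixed-point-free involution.
\end{lemma}

\begin{proof}
Let $\tau(H)=H'$ and $L=c_K(H)=c_{K'}(H')$. If $H'=H$, then $K$ and $K'$ would both lie in the rainbow flat of $H$ and $L$, which is impossible. So $H'\ne H$. Let $Y=H\cap H'\cap K$. Then $\mathcal A_Y$ contains $L$, which lies in the flat of $H$ and $K$, and hence also $K'$, which lies in the flat of $H'$ and $L$. By Lemma~\ref{lem:order2} its classes are $\{H,H'\},\{K,K'\},\{L,L'\}$ for some $L'$. The bijections $c_K$ and $c_{K'}$ map $\{H,H'\}$ onto $\{L,L'\}$. Since $c_K(H)=L$ and $c_{K'}(H')=L$, we get $c_K(H')=L'=c_{K'}(H)$, so $\tau(H')=H$.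
\end{proof}

Fix $K_0\in\mathcal A_1$. For $K\in\mathcal A_1$ let $\tau_K=c_K^{-1}c_{K_0}$, and let $T=\{\tau_K:K\in\mathcal A_1\}$. By Lemma~\ref{lem:invol}, $\tau_K^2=1$, and
\[
\tau_K\tau_{K'}=\tau_K\tau_{K'}^{-1}=c_K^{-1}c_{K'}
\]
also has square $1$. So the elements of $T$ commute. The $\tau_K$ are distinct, since $c_K^{-1}c_{K'}\ne1$ for $K\ne K'$ by Lemma~\ref{lem:invol}; so $|T|=m$. The set $T$ is transitive on $\mathcal A_0$: given $H,H'$, let $K$ be the third element of the flat of $H'$ and $c_{K_0}(H)$; then $c_K(H')=c_{K_0}(H)$, so $\tau_K(H)=H'$. A transitive abelian permutation group is regular, so $\langle T\rangle$ has order $|\mathcal A_0|=m=|T|$. Therefore $T=\langle T\rangle=:\Gamma\cong(\mathbb Z/2)^k$, and $m=2^k$.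

Write $\Gamma$ additively, fix $H_0\in\mathcal A_0$, and put
\[
H_{0,g}=g(H_0),\qquad H_{1,h}=K\ \text{ for }h=\tau_K,\qquad H_{2,g}=c_{K_0}(H_{0,g}).
\]
For $h=\tau_K$ we have $c_{K_0}=c_K\tau_K$ and $H_{0,g}=\tau_K(H_{0,g+h})$. Hence $c_K(H_{0,g})=c_{K_0}(H_{0,g+h})=H_{2,g+h}$, and the rainbow flats are exactly
\[
(g,h,g+h):=\{H_{0,g},\,H_{1,h},\,H_{2,g+h}\},\qquad g,h\in\Gamma .
\]

\subsection{Linear algebra bounds the group}
It remains to see which of these Latin squares are realized by linear forms. Let $\alpha_{i,g}$ be a form defining $H_{i,g}$. The flat $(0,0,0)$ allows us to scale so that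
\[
\alpha_{0,0}=x,\qquad\alpha_{1,0}=y,\qquad\alpha_{2,0}=x+y .
\]
Let $g\ne0$. The flat $(g,0,g)$ allows us to scale $u_g:=\alpha_{0,g}$ and $\alpha_{2,g}$ so that $\alpha_{2,g}=u_g+y$. By (N4) the forms $x,y,u_g$ are independent. The flats $(0,g,g)$ and $(g,g,0)$ show that $\alpha_{1,g}$ lies in $\langle x,u_g+y\rangle\cap\langle u_g,x+y\rangle$, which is spanned by $u_g+x+y$. So we may take
\[
\alpha_{0,g}=u_g,\qquad\alpha_{1,g}=u_g+x+y,\qquad\alpha_{2,g}=u_g+y\qquad(g\ne0).
\]

Let $g\neq h$ be nonzero. Then $x,y,u_g,u_h$ are independent; otherwise, with $Y=H_{0,0}\cap H_{0,g}\cap H_{1,0}$, the three hyperplanes $H_{0,0},H_{0,g},H_{0,h}$ of color $0$ would lie in $\mathcal A_Y$, contradicting Lemma~\ref{lem:order2}. The flats $(g,h,g+h)$ and $(h,g,g+h)$ give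
\[
u_{g+h}+y=pu_g+q(u_h+x+y)=p'u_h+q'(u_g+x+y).
\]
Comparing the coefficients of $u_g$, $u_h$ and $x$ we get $p=q'$, $q=p'$ and $q=q'$. So $u_{g+h}=q(u_g+u_h+x+y)-y$. The flat $(g+h,h,g)$ gives $u_{g+h}=r(u_h+x+y)+s(u_g+y)$. Comparing the coefficients of $u_h$, $u_g$ and $y$ we get $r=q$, $s=q$ and $2q=q-1$. So $q=-1$ and
\begin{equation}\label{eq:sum}
u_{g+h}=-(u_g+u_h+x+2y)\qquad(g\neq h,\ g,h\ne0).
\end{equation}

Suppose $k\ge3$ and let $g,h,l\in\Gamma$ be independent. Applying \eqref{eq:sum} to $g+h$ and $l$, and then to $g$ and $h$, we get
\[
u_{g+h+l}=-(u_{g+h}+u_l+x+2y)=u_g+u_h-u_l .
\]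
Exchanging $h$ and $l$ gives $u_{g+h+l}=u_g+u_l-u_h$. So $u_h=u_l$, contradicting independence. Hence $k\in\{1,2\}$. For $k=1$ all forms are the ones above in the independent forms $x,y,u_g$. For $k=2$, by \eqref{eq:sum}, all forms are expressed in the independent forms $x,y,u_g,u_h$, where $g,h$ generate $\Gamma$. So for each of $m=2$ and $m=4$ the arrangement $\mathcal A$ is unique up to a linear change of coordinates and a trivial factor. Since $A_3$ and $D_4$ carry nets of orders $2$ and $4$ and satisfy the hypotheses of this section, $\mathcal A$ is, up to these changes, $A_3$ or $D_4$. This proves Theorem~\ref{thm:B}(a). \hfill$\blacksquare$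

\begin{remark}\label{rem:m2}
For $m=2$ the restriction on the type is not needed. In a net of order $2$ each color has two hyperplanes, so with suitable labels the rainbow flats are $(g,h,g+h)$, $g,h\in\mathbb Z/2$, and the scaling above used only (N4). So every arrangement with a net of order $2$ is linearly isomorphic to $A_3$, up to a trivial factor.
\end{remark}

\section{Nets in $H_3$}\label{sec:Bb}

\subsection{Flats of $H_3$ and a 1-factorization of $K_6$}
We use the model of Section~\ref{sec:K6} and first determine which disjoint edges form flats. The ten lines through the centers of opposite faces of the icosahedron lie in three mirrors each, and the $15$ lines through the midpoints of opposite edges lie in two mirrors each. None of these lines is a vertex axis. They account for $10\cdot3+15=45$ pairs of mirrors, and $45$ is the number of pairs of disjoint edges of $K_6$. So $H_3$ has exactly $10$ rank-2 flats of size $3$ and $15$ of size $2$, besides the six vertex stars.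

A flat of size $3$ is a perfect matching of $K_6$. Each of the $45$ pairs of disjoint edges lies in exactly one of the $15$ perfect matchings. So ten of the perfect matchings are flats, and the $15$ pairs contained in the other five are the flats of size $2$. Let $\mathcal F$ be the set of these five matchings. Since $W$ is transitive on mirrors, each edge lies in exactly $15\cdot2/15=2$ flats of size $2$. A member of $\mathcal F$ through an edge contains two of them, so each edge lies in exactly one member of $\mathcal F$. Thus $\mathcal F$ is a 1-factorization: its members partition the $15$ edges.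

\begin{lemma}\label{lem:crossing}
For any partition of the six vertices into two triples, exactly two members of $\mathcal F$ consist of three edges between the triples.
\end{lemma}

\begin{proof}
A perfect matching has one or three edges between the triples. If $s$ members of $\mathcal F$ have three, counting the nine edges between the triples gives $3s+(5-s)=9$, so $s=2$.
\end{proof}

Let the graph $\mathcal A$ be a subarrangement of rank $3$. Its flats of size $3$ are the stars of vertices of degree exactly $3$, and the perfect matchings that are contained in $\mathcal A$ and do not belong to $\mathcal F$. Each edge of $K_6$ lies in three perfect matchings, one of them in $\mathcal F$. So an edge lies in at most two such stars and at most two such matchings.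

Suppose that $\mathcal A$ carries a net of order $m\ge2$. By (N3) each edge lies in exactly $m$ rainbow flats, so $m\le4$. Call a vertex rainbow if its degree is $3$ and its star is rainbow. By (N1) the edges at every other vertex have the same color. Let $t_v$ be the number of rainbow vertices and $t_m$ the number of rainbow matchings; then $t_v+t_m=m^2$.

\subsection{Order $4$}
Every edge lies in four rainbow flats, so both of its ends have degree $3$. Then there are at most $6\cdot3/2=9$ edges, but there should be $12$. This is impossible.

\subsection{Order $3$}
There are $9$ edges, each in three rainbow flats. At most two of these are matchings, so \emph{every edge has a rainbow end; if only one end is rainbow, then both perfect matchings not in $\mathcal F$ through this edge are contained in $\mathcal A$.} Let $N$ be the set of nonrainbow vertices and $R$ the set of rainbow vertices. No edge joins two vertices of $N$. Put $k=|N|$, so $|R|=6-k$. Counting degrees in $R$ gives $3(6-k)=9+(\text{number of edges inside }R)$. So there are $9-3k$ edges inside $R$ and $3k$ edges between $N$ and $R$; in particular $k\le3$.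

\smallskip
\emph{$k=3$.} All nine edges join $N=\{x,y,z\}$ to the three vertices of $R$, so $\mathcal A=K_{3,3}$. The stars of $x,y,z$ are monochromatic, and their colors are different because the vertices of $R$ are rainbow. So every perfect matching of this $K_{3,3}$ has edges of three different colors. The flat of two of its edges is then rainbow, so it is the whole matching, which is hence not in $\mathcal F$. This contradicts Lemma~\ref{lem:crossing}.

\smallskip
\emph{$k=2$.} Let $N=\{x,y\}$. For $v\in R$ let $n_v\le2$ be its number of neighbors in $N$; it has $3-n_v$ neighbors in $R$, and $\sum_{v\in R}n_v=6$ with $|R|=4$. So some $n_v=2$, and the colors at $x$ and $y$ are different because $v$ is rainbow. Let $\delta$ be the third color. If $n_v=2$, the edge from $v$ into $R$ has color $\delta$.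

If $(n_v)=(2,2,2,0)$ up to order, the vertex with $n_v=0$ is joined to the three others by edges of color $\delta$, so it is not rainbow. Contradiction.

Otherwise $(n_v)=(2,2,1,1)$ up to order. The three edges inside $R$ form a graph with degrees $1,1,2,2$, which is a path $p\,a\,b\,q$ with $n_p=n_q=2$. The edges $pa$ and $bq$ have color $\delta$. At the rainbow vertex $a$, the edge to $N$ has the color different from $\delta$ and from that of $ab$. The same holds at $b$. So these two edges have the same color and go to the same vertex of $N$, say $x$. Then $y$ is adjacent only to $p$ and $q$. The edge $xp$ has exactly one rainbow end, so two of the three perfect matchings through it are contained in $\mathcal A$. They contain two different edges from $y$ to $\{a,b,q\}$. But only $yq$ is in $\mathcal A$. Contradiction.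

\smallskip
\emph{$k=1$.} The vertex $x\in N$ has degree $3$, and the three edges at $x$ have the same color, so they form a whole class. Two of the five rainbow vertices are not adjacent to $x$ and do not see this color. Contradiction.

\smallskip
\emph{$k=0$.} All vertices are rainbow, so $\mathcal A$ is cubic, each class is a perfect matching, and $t_m=9-6=3$. The complement of $\mathcal A$ in $K_6$ is 2-regular, a hexagon or two triangles, so $\mathcal A$ is the triangular prism or $K_{3,3}$.

The prism has two triangles joined by three rungs. A perfect matching contains one or three rungs, so the perfect matchings are the set of all rungs and three matchings with one rung each. The edges of the two triangles cannot be partitioned into perfect matchings, so the set of rungs is not a class, and the classes are the three other perfect matchings. The only perfect matching that can be rainbow is then the set of rungs, so $t_m\le1$. Contradiction.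

Let $\mathcal A=K_{3,3}$. Its six perfect matchings correspond to the elements of $S_3$. Two different ones of equal parity are disjoint, as a 3-cycle has no fixed point; two of opposite parity share exactly one edge, as a transposition has one fixed point. So the three classes are the matchings of one parity, and we must decide for which parity this coloring is a net. Adjacent edges lie in the star of their common vertex, which is a flat of size $3$ with one edge of each color. Two disjoint edges of different color lie in a unique perfect matching, which is contained in $K_{3,3}$. It is not one of the classes, so it has the opposite parity, and it shares one edge with each class. So the coloring is a net if and only if no matching of the opposite parity belongs to $\mathcal F$. By Lemma~\ref{lem:crossing} exactly two members of $\mathcal F$ are contained in $\mathcal A$. They are disjoint, so they have equal parity. Hence exactly one of the two colorings is a net.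

So for $m=3$ exactly the graphs $K_{3,3}$ occur, and there are $\frac12\binom63=10$ of them.

\subsection{Order $2$}
There are six edges and four rainbow flats. In a net of order $2$ any two rainbow flats share exactly one hyperplane: two of them with a common element of color $0$ or $1$ differ in the other colors, and if they differ in colors $0$ and $1$ they share the element of color $2$. By (N3) each hyperplane lies in exactly two of them. \emph{Conversely, six planes with four flats of size $3$ such that any two of these flats share exactly one plane, and each plane lies in exactly two of them, carry a net.} Indeed, number the flats $1,\dots,4$ and label each plane by the pair of flats containing it. Every pair occurs exactly once. Take as classes the three pairs of planes with complementary labels. Planes of different classes have labels sharing one number $i$, and flat $i$ contains one plane of each class.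

So we look for four flats of size $3$ with these incidences. Stars of two vertices share an edge exactly when the vertices are adjacent, so the rainbow vertices are pairwise adjacent. The three possible shapes are shown in Figure~\ref{fig:nets}.

\begin{figure}[t]
\centering
\begin{tikzpicture}[scale=1.1,
  dot/.style={circle,fill=black,inner sep=1.5pt},
  cA/.style={very thick},
  cB/.style={very thick,dashed},
  cC/.style={very thick,dotted}]
 \begin{scope}
  \coordinate (a1) at (0,0); \coordinate (a2) at (2,0);
  \coordinate (a3) at (1,1.8); \coordinate (a4) at (1,0.65);
  \draw[cA] (a1)--(a2); \draw[cA] (a3)--(a4);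
  \draw[cB] (a1)--(a3); \draw[cB] (a2)--(a4);
  \draw[cC] (a1)--(a4); \draw[cC] (a2)--(a3);
  \node[dot] at (a1) {}; \node[dot] at (a2) {};
  \node[dot] at (a3) {}; \node[dot] at (a4) {};
  \node[dot] at (0.1,1.6) {}; \node[dot] at (1.9,1.6) {};
  \node at (1,-0.6) {$t_v=4$};
 \end{scope}
 \begin{scope}[xshift=4cm]
  \coordinate (b1) at (0.4,0.4); \coordinate (b2) at (1.6,0.4);
  \coordinate (b3) at (1,1.2);
  \coordinate (ba) at (-0.3,0); \coordinate (bb) at (2.3,0);
  \coordinate (bc) at (1,1.9);
  \draw[cA] (b1)--(b2); \draw[cA] (b3)--(bc);
  \draw[cB] (b1)--(b3); \draw[cB] (b2)--(bb);
  \draw[cC] (b2)--(b3); \draw[cC] (b1)--(ba);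
  \node[dot,label={below:$1$}] at (b1) {};
  \node[dot,label={below:$2$}] at (b2) {};
  \node[dot,label={right:$3$}] at (b3) {};
  \node[dot,label={above:$a$}] at (ba) {};
  \node[dot,label={above:$b$}] at (bb) {};
  \node[dot,label={right:$c$}] at (bc) {};
  \node at (1,-0.6) {$t_v=3$};
 \end{scope}
 \begin{scope}[xshift=8cm]
  \coordinate (c1) at (0,0.9); \coordinate (c2) at (1.6,0.9);
  \coordinate (ca) at (0.8,1.75); \coordinate (cb) at (0.8,0.05);
  \coordinate (ce) at (2.5,0.3); \coordinate (cf) at (2.5,1.5);
  \draw[cA] (c1)--(c2); \draw[cA] (ce)--(cf);
  \draw[cB] (c1)--(ca); \draw[cB] (c2)--(ca);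
  \draw[cC] (c1)--(cb); \draw[cC] (c2)--(cb);
  \node[dot,label={left:$1$}] at (c1) {};
  \node[dot,label={right:$2$}] at (c2) {};
  \node[dot,label={right:$a$}] at (ca) {};
  \node[dot,label={right:$b$}] at (cb) {};
  \node[dot] at (ce) {}; \node[dot] at (cf) {};
  \node at (2.75,0.9) {$e$};
  \node at (1.2,-0.6) {$t_v=2$};
 \end{scope}
\end{tikzpicture}
\caption{The three types of six-edge graphs on six vertices that give six mirrors of $H_3$ with a net of order $2$. Solid, dashed and dotted edges are the three colors; $t_v$ is the number of vertices of degree $3$ that see all three colors. In the second graph the matching $\{1a,2b,3c\}$ must not belong to the 1-factorization $\mathcal F$; in the third, $\{12,ab,e\}$ must belong to $\mathcal F$.}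
\label{fig:nets}
\end{figure}

\smallskip
\emph{$t_v=4$.} Four pairwise adjacent vertices use all six edges, so $\mathcal A=K_4$. Conversely, in $K_4$ the four stars have size $3$, any two share one edge, and each edge lies in two of them. This gives $\binom64=15$ graphs.

\smallskip
\emph{$t_v=3$.} Three pairwise adjacent vertices $1,2,3$ of degree $3$ give the edges $12,13,23,1a,2b,3c$ with $a,b,c$ outside $\{1,2,3\}$, and these are all. The edges of the triangle already lie in two stars, so the fourth flat is $\{1a,2b,3c\}$. As $t_v=3$, it is not a star, so it must be a perfect matching not in $\mathcal F$. Conversely, if it is, then the three stars and this matching have the required incidences. There are $20$ choices of $\{1,2,3\}$. For each of them, six perfect matchings join the triple to its complement, and by Lemma~\ref{lem:crossing} two of these belong to $\mathcal F$. The triangle is determined by the graph, so this gives $20\cdot(6-2)=80$ graphs.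

\smallskip
\emph{$t_v=2$.} The edges are $12,1a,1b,2c,2d$ and a sixth edge $e$, where $1,2$ are the rainbow vertices. The edge $12$ lies in both stars. Each of $1a,1b,2c,2d$ lies in one star and hence in exactly one of the two rainbow matchings, and $e$ lies in both. Since each matching contains exactly one edge at $1$ and one at $2$, after naming $c,d$ suitably the matchings are $\{1a,2c,e\}$ and $\{1b,2d,e\}$. So $e$ avoids $1,2,a,b,c,d$. Outside $\{1,2\}\cup e$ there are only two vertices, which must be $a$ and $b$, and also $c$ and $d$. As $c\neq a$ in the first matching and $d\ne b$ in the second, $c=b$ and $d=a$. Thus $e$ is the edge complementary to $\{1,2,a,b\}$. The three perfect matchings through $e$ are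
\[
\{12,ab,e\},\qquad\{1a,2b,e\},\qquad\{1b,2a,e\},
\]
and exactly one of them is in $\mathcal F$. So the last two are flats if and only if $\{12,ab,e\}\in\mathcal F$. Conversely, in this case the two stars and the two matchings have the required incidences. The graph is determined by a member of $\mathcal F$ and the roles of its three edges as $12$, $ab$, $e$, and it determines them: $e$ is an isolated edge, $1,2$ are the vertices of degree $3$ and $a,b$ those of degree $2$. This gives $5\cdot3!=30$ graphs.

\smallskip
\emph{$t_v=1$.} There are three rainbow matchings, any two sharing exactly one edge. The three shared edges are distinct, since no edge lies in three rainbow flats, and any two of them lie in a common matching. So they are pairwise disjoint and cover all six vertices. The one at the rainbow vertex lies in two matchings and a rainbow star, that is, in three rainbow flats. Contradiction.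

\smallskip
\emph{$t_v=0$.} There are four rainbow matchings, each edge lies in two of them, and each vertex lies on one edge of each matching. So every vertex has degree $2$, and $\mathcal A$ is a hexagon or two triangles. It has at most two perfect matchings. Contradiction.

\smallskip
The graphs of the three types have different vertex degrees, so none is counted twice, and there are $15+80+30=125$ graphs with a net of order $2$. By (N4) all graphs found have rank $3$, and adding the ten graphs $K_{3,3}$ of order $3$ we obtain $135$. This proves Theorem~\ref{thm:B}(b). \hfill$\blacksquare$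

\medskip
By Remark~\ref{rem:m2} the $125$ subarrangements with six planes are all linearly isomorphic to $A_3$. The ten with nine planes carry nets of order $3$; by the proof of Theorem~\ref{thm:B}(a), where $m\in\{2,4\}$, such nets do not occur outside the types $H_3$ and $H_4$.

\begin{thebibliography}{9}

\bibitem{CDO} Cohen, Dimca and Orlik, \emph{Nonresonance conditions for arrangements}, Ann. Inst. Fourier \textbf{53} (2003).

\bibitem{CO} Cohen and Orlik (2000).

\bibitem{Macinic} D. A. Macinic, \emph{A survey of combinatorial aspects in the topology of complex hyperplane arrangements}, arXiv:0811.2156 (2008).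

\bibitem{PS} Papadima and Suciu (2010).

\end{thebibliography}

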